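\title{Posted prices are optimal for two products when the seller designs the buyer's information}

\begin{abstract}
A seller offers two products to a unit-demand buyer whose values are drawn from a known joint distribution, and chooses both the information that the buyer receives about these values and the selling mechanism. We prove that for every distribution on $\mathbb{R}^2_+$ with finite means the seller gains nothing from lotteries: the optimal revenue is attained by two posted prices together with a signal that takes at most two values. We give a formula for the optimal revenue and show that an optimal informative signal splits the plane of values along a line. The proof bounds the revenue of an arbitrary menu of lotteries by a potential argument that sweeps through the buyer's posterior means in decreasing order of the probability of receiving the second product.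
\end{abstract}

\section{Introduction}\label{sec:intro}

A seller faces one buyer who wants at most one product and who does not yet know how much the products are worth to him. The seller decides what the buyer learns and what is offered. With a single product there is nothing to decide: the seller discloses nothing, charges the expected value, and collects the whole welfare. With several products, information creates welfare, because it directs the buyer to the better product, but an informed buyer may be able to keep part of that welfare. We ask whether, for two products, the seller needs randomized allocations to resolve this tradeoff.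

\subsection{The model and the question}

The buyer's values $v=(v_1,v_2)\in\mathbb{R}^2_+$ have a commonly known distribution $F$ with finite means $\bar a=\mathbb{E}v_1$ and $\bar b=\mathbb{E}v_2$; the correlation between $v_1$ and $v_2$ is arbitrary. The seller commits in advance to two objects.

An \emph{information structure} $\sigma$ is a random signal $s$, with values in some measurable space, whose conditional distribution given $v$ is specified by a Markov kernel. Only the buyer observes $s$. He is risk neutral, so only the posterior mean $w(s)=\mathbb{E}[v\mid s]\in\mathbb{R}^2_+$ matters to him. A \emph{garbling} of $\sigma$ is an information structure whose signal $s'$ is a random function of $s$ alone; its posterior means are the averages $\mathbb{E}[w(s)\mid s']$.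

A \emph{mechanism} is a menu $M\subseteq T\times\mathbb{R}$ containing $(0,0)$, where $T=\{x\in[0,1]^2:x_1+x_2\le 1\}$. The option $(x,p)$ is a lottery that delivers product $i$ with probability $x_i$, at the price $p$. The menu cannot depend on $s$; it may be infinite and may contain negative payments. After seeing $s$ the buyer picks an option $(x(s),p(s))\in M$ that maximizes $x\cdot w(s)-p$, and we assume that this choice is a measurable function of $s$. The revenue is $\mathrm{Rev}(M)=\mathbb{E}[p(s)]$. Since the buyer can choose $(0,0)$,
\begin{equation}\label{eq:welfare}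
p(s)\le x(s)\cdot w(s)\le\max\{w_1(s),w_2(s)\}\le\mathbb{E}[\max\{v_1,v_2\}\mid s],
\end{equation}
so the revenue is well defined in $[-\infty,\infty)$ and is at most the optimal welfare $\mathbb{E}\max\{v_1,v_2\}$. Let $\mathrm{OPT}$ be the supremum of the revenue over all information structures, mechanisms and choices of the buyer.

A \emph{pricing mechanism} is a menu that consists of $(0,0)$, $((1,0),p_1)$ and $((0,1),p_2)$. For pricing mechanisms we break ties in the seller's favor: among his best options the buyer takes one with the highest price. Remark~\ref{rem:ties} shows that no supremum below depends on this convention. Let $\mathrm{OPT}_{\mathrm{pr}}\le\mathrm{OPT}$ be the supremum of the revenue over all information structures and pricing mechanisms.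

The same definitions make sense for $m$ products. It is known that for $m\ge3$ lotteries can be necessary: there are distributions with $\mathrm{OPT}_{\mathrm{pr}}<\mathrm{OPT}$. The problem that we solve comes from Cai, Li and Wu \cite{CLW}: \emph{for $m=2$, is $\mathrm{OPT}_{\mathrm{pr}}=\mathrm{OPT}$ for every $F$?}

The next example shows why either answer is plausible.

\begin{example}\label{ex:lottery}
Let $F$ be uniform on $\{(2,0),(0,2),(1,1)\}$ and suppose first that $v$ is disclosed. Offer each product at price $2$ and the lottery $(\tfrac12,\tfrac12)$ at price $1$. The lottery is worth exactly $1$ to all three buyers, so every buyer can be taken to pay his highest value, and the revenue is the optimal welfare $\tfrac53$. Prices alone earn at most $\tfrac43$: if both exceed $1$ the buyer $(1,1)$ pays nothing, and if, say, $p_1\le1$ the buyers $(2,0)$ and $(1,1)$ pay at most $1$ each. So for fixed information lotteries help, already for two products. Now let the seller send signal $1$ at $(2,0)$, signal $2$ at $(0,2)$, and toss a fair coin at $(1,1)$. The posterior means are $(\tfrac53,\tfrac13)$ and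 $(\tfrac13,\tfrac53)$, and the prices $p_1=p_2=\tfrac53$ earn $\tfrac53$.
\end{example}

In the example the randomness moves from the allocation into the signal. This suggests a positive answer, but it cannot be a general principle, since it fails for three products. A menu of lotteries has many prices, a pricing mechanism has two, and pooling signals changes what each pooled buyer can gain by buying the other product.

\subsection{Binary signals and the main theorem}

Consider a signal with two values, of probabilities $Q_1,Q_2>0$ and posterior means $(\alpha_1,\beta_1)$, $(\alpha_2,\beta_2)$, and read signal $i$ as the advice to buy product $i$. If the advice is followed, the welfare is $W=Q_1\alpha_1+Q_2\beta_2$, and the revenue is $W-Q_1u_1-Q_2u_2$, where $u_1=\alpha_1-p_1$ and $u_2=\beta_2-p_2$ are the buyer's utilities. The advice is followed if and only if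
\begin{equation}\label{eq:obey}
u_1\ge0,\qquad u_2\ge0,\qquad u_1\ge u_2+\beta_1-\beta_2,\qquad u_2\ge u_1+\alpha_2-\alpha_1 .
\end{equation}
The revenue is then at most
\begin{equation}\label{eq:Phi}
\Phi=W-\max\{0,\;Q_1(\beta_1-\beta_2),\;Q_2(\alpha_2-\alpha_1)\},
\end{equation}
the welfare minus the rent of a buyer who values the \emph{other} product more than its intended customer does. We define $\Phi$ by \eqref{eq:Phi} for every binary signal, whether or not \eqref{eq:obey} has a solution. From $\bar a=Q_1\alpha_1+Q_2\alpha_2$ and $\bar b=Q_1\beta_1+Q_2\beta_2$ we get two identities that are used repeatedly: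
\begin{equation}\label{eq:ident}
W=\bar a+Q_2(\beta_2-\alpha_2),\qquad Q_1(\beta_1-\beta_2)=\bar b-\beta_2 .
\end{equation}
A binary signal is described by a measurable function $y:\mathbb{R}^2_+\to[0,1]$ with $0<\mathbb{E}[y]<1$, the probability of sending signal $1$ at $v$. We write $\Phi(y)$ for the corresponding value of \eqref{eq:Phi}.

\begin{theorem}\label{thm:main}
Let $F$ be any distribution on $\mathbb{R}^2_+$ with finite means.
\begin{itemize}
\item[(i)] $\mathrm{OPT}_{\mathrm{pr}}=\mathrm{OPT}$.
\item[(ii)] For every information structure $\sigma$ and every mechanism $M$, the supremum of the revenue over pricing mechanisms combined with garblings of $\sigma$ that have at most two signals is at least $\mathrm{Rev}(M)$ under $\sigma$.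
\item[(iii)] $\mathrm{OPT}=\max\{\mathbb{E}v_1,\ \mathbb{E}v_2,\ \sup_y\Phi(y)\}$, and this value is attained by a pricing mechanism with at most two signals.
\item[(iv)] If $\mathrm{OPT}>\max\{\mathbb{E}v_1,\mathbb{E}v_2\}$, then every maximizer $y^*$ of $\Phi$ is a half-plane rule: there are $c_1,c_2\ge1$ and $c_0\in\mathbb{R}$ such that $y^*=1$ almost surely where $c_1v_1-c_2v_2>c_0$ and $y^*=0$ almost surely where $c_1v_1-c_2v_2<c_0$.
\end{itemize}
\end{theorem}

Since one product needs no lottery either, two is the largest number of products for which lotteries are never needed. Example~\ref{ex:lottery} shows that the garbling in (ii) cannot be omitted. The next example shows the formula in (iii) at work.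

\begin{example}\label{ex:sqrt}
Let $F$ be uniform on $\{(3,2),(0,1)\}$, so $\bar a=\bar b=\tfrac32$ and the optimal welfare is $2$. Let signal $2$ be sent with probability $m$ at $(3,2)$ and $n$ at $(0,1)$. By \eqref{eq:ident}, $W=\tfrac32+\tfrac{n-m}2$, so $\Phi\le\tfrac32$ if $m\ge n$. If $m<n$, put $\rho=m/n$. Then $\beta_2=\frac{2m+n}{m+n}=2-\frac1{1+\rho}$ and
\[
\Phi\le W-(\bar b-\beta_2)=2-\frac1{1+\rho}+\frac{n(1-\rho)}2\le3-\Bigl(\frac1{1+\rho}+\frac{1+\rho}2\Bigr)\le3-\sqrt2 ,
\]
where the last two inequalities are equalities only for $n=1$, $\rho=\sqrt2-1$. For this signal $(\alpha_1,\beta_1)=(3,2)$, hence $\alpha_1\ge\alpha_2$ and $\beta_1\ge\beta_2$, and the first inequality is an equality too. Thus $\mathrm{OPT}=3-\sqrt2$, strictly between $\tfrac32$ and $2$. The optimal signal sometimes advises the buyer $(3,2)$ to take the worse product, because this raises $\beta_2$ and lowers the rent, and it randomizes at a point of the boundary line in (iv).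
\end{example}

Section~\ref{sec:binary} shows that the right side of the formula in (iii) is achievable with prices. The substance of the paper is the opposite inequality. We reduce it to finitely many signals (Section~\ref{sec:finite}), extract from the pricing benchmark a family of inequalities indexed by pools of signals (Section~\ref{sec:pool}), and combine these with the incentive constraints, first in a one-dimensional case (Section~\ref{sec:layers}) and then in general (Section~\ref{sec:sweep}). Section~\ref{sec:proof} assembles the theorem. We write $t^+=\max\{t,0\}$.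

\section{Pricing with at most two signals}\label{sec:binary}

Without disclosure the prices $p_1=\bar a$, $p_2>\bar b$ earn $\bar a$, and likewise $\bar b$ can be earned. For a binary signal put $d_i=\alpha_i-\beta_i$. Adding the last two constraints in \eqref{eq:obey} gives $d_1\ge d_2$: signal $1$ must have the stronger relative taste for product $1$. This condition decides what $\Phi$ means.

\begin{lemma}\label{lem:binary}
Consider a binary signal.
\begin{itemize}
\item[(a)] If $d_1\ge d_2$, there are prices $p_1,p_2\ge0$ that satisfy \eqref{eq:obey} and earn at least $\Phi$.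
\item[(b)] If $d_1<d_2$, then $\Phi\le\max\{\bar a,\bar b\}$.
\end{itemize}
In both cases some pricing mechanism, with this signal or with no information, earns at least $\Phi$.
\end{lemma}

\begin{proof}
(a) Put $u_1=(\beta_1-\beta_2)^+$, $u_2=(\alpha_2-\alpha_1)^+$, $p_1=\alpha_1-u_1$, $p_2=\beta_2-u_2$. Since $(\beta_1-\beta_2)+(\alpha_2-\alpha_1)=d_2-d_1\le0$, at most one of $u_1,u_2$ is positive, so $Q_1p_1+Q_2p_2=W-Q_1u_1-Q_2u_2=\Phi$. The third constraint in \eqref{eq:obey} holds by the definition of $u_1$ if $u_2=0$, and reads $u_1\ge d_2-d_1$ if $u_2>0$; the fourth is checked in the same way with the roles exchanged. If $u_1>0$ then $p_1=\beta_2+d_1\ge\beta_2+d_2=\alpha_2\ge0$, and if $u_2>0$ then $p_2=\alpha_1-d_2\ge\alpha_1-d_1=\beta_1\ge0$; in the other cases $p_1=\alpha_1$ and $p_2=\beta_2$. Product $i$ is a best option after signal $i$, so with ties broken for the seller signal $i$ pays at least $p_i$.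

(b) Now $\beta_1>\beta_2$ or $\alpha_2>\alpha_1$. Exchanging the two products and the two signals preserves $\Phi$, replaces $(d_1,d_2)$ by $(-d_2,-d_1)$ and exchanges these two cases, so let $\beta_1>\beta_2$. Then $\Phi\le W-Q_1(\beta_1-\beta_2)=\beta_2+Q_1d_1$. If $d_1\le0$, this is at most $\beta_2\le\bar b$. If $0<d_1<d_2$, then $\bar a=Q_1(\beta_1+d_1)+Q_2(\beta_2+d_2)\ge\beta_2+Q_1d_1$.
\end{proof}

\begin{remark}[Ties]\label{rem:ties}
Suppose that there are finitely many signals, and multiply both prices by $1-\eta$. An option of utility $u$ and price $p$ now has utility $u+\eta p$. For small $\eta>0$ an option that was strictly suboptimal for a signal stays so, and among the previous best options only those of highest price remain best. Hence under \emph{every} tie-breaking rule the new prices earn $1-\eta$ times the seller-favorable revenue. The pricing mechanisms that we construct have at most two signals, so the suprema in parts (i)--(iii) of Theorem~\ref{thm:main} do not depend on the convention; only the attainment in (iii) does.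
\end{remark}

\section{Reduction to finitely many types}\label{sec:finite}

A \emph{finite system} consists of a finite set $I$ of \emph{types}, masses $q_i>0$ with $\sum_iq_i=1$, points $w_i=(a_i,b_i)\in\mathbb{R}^2_+$, and options $(x_i,p_i)\in T\times\mathbb{R}_+$ such that, with $U_j(w)=x_j\cdot w-p_j$ and $u_i=U_i(w_i)$,
\begin{equation}\label{eq:IC}
u_i\ge0\qquad\text{and}\qquad u_i\ge U_j(w_i)\qquad\text{for all }i,j\in I .
\end{equation}
Its revenue is $\mathrm{Rev}=\sum_iq_ip_i$.

\begin{lemma}\label{lem:finite}
Let an information structure $\sigma$ and a mechanism have revenue $R>-\infty$, and let $\varepsilon>0$. There is a finite system with $\mathrm{Rev}\ge R-2\varepsilon$ whose masses and points $(q_i,w_i)_{i\in I}$ are the probabilities and posterior means of a garbling of $\sigma$.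
\end{lemma}

\begin{proof}
We thin the menu to a finite one. Removing options perturbs utilities slightly, which could push a buyer to a much cheaper option; a small proportional discount prevents this, because it favors expensive options.

Let $|w|=w_1+w_2$, which is integrable, and choose $L$ with $\mathbb{E}[\,|w|;|w|>L]\le\varepsilon$. Let $G$ be the set of signals with $|w(s)|\le L$ and $p(s)\ge0$. By \eqref{eq:welfare}, $p(s)\le|w(s)|$, so $R\le\mathbb{E}[p;G]+\varepsilon$ and $0\le p\le L$ on $G$. For $\eta\in(0,1)$ partition $T\times[0,L]$ into finitely many Borel cells of diameter at most $\eta^2$ in the maximum norm. In each cell $c$ that contains $(x(s),p(s))$ for some $s\in G$, fix one such option $(x_c,p_c)$. The new menu consists of $(0,0)$ and the options $(x_c,(1-\eta)p_c)$; number them, and let the buyer take the first best option, which is a measurable choice.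

Let $s\in G$ have its original option in the cell $c$ and original utility $u(s)$. The new option $c$ gives him at least $u(s)-\eta^2L-\eta^2+\eta p_c$. Any new option $c'$, including the null option with $p_{c'}=0$, gives him at most $u(s)+\eta p_{c'}$, because $(x_{c'},p_{c'})$ was in the original menu. So the option $c'$ that he selects has $p_{c'}\ge p_c-\eta(L+1)\ge p(s)-\eta^2-\eta(L+1)$, and he pays
\[
(1-\eta)p_{c'}\ge p(s)-\eta L-\eta^2-\eta(L+1).
\]
Signals outside $G$ pay at least $0$. For small $\eta$ the new revenue is at least $\mathbb{E}[p;G]-\varepsilon\ge R-2\varepsilon$.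

Finally, pool all signals that select the same option, and discard pools of probability zero. This is a garbling. The inequalities that express the optimality of an option are affine in $w$, so they hold for the mean of each pool; these are \eqref{eq:IC}.
\end{proof}

Fix a finite system, with $\bar a=\sum_iq_ia_i$ and $\bar b=\sum_iq_ib_i$. For $r\in[0,1]^I$ with $0<\sum_iq_ir_i<1$ let $\Phi(r)$ be the value \eqref{eq:Phi} of the garbling that sends type $i$ to signal $2$ with probability $r_i$ and to signal $1$ otherwise. The \emph{pricing benchmark} is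
\[
P^*=\max\{\bar a,\ \bar b,\ \sup_r\Phi(r)\}.
\]

\begin{proposition}\label{prop:main}
Every finite system satisfies $\mathrm{Rev}\le P^*$.
\end{proposition}

The proof occupies the next three sections.

\section{The pooling inequality}\label{sec:pool}

\subsection{Normalization}

Split the types according to their better product: $A=\{i:a_i\ge b_i\}$ and $B=\{i:b_i>a_i\}$. If one of the sets is empty, then $\mathrm{Rev}\le\sum_iq_i\max\{a_i,b_i\}\in\{\bar a,\bar b\}$ and the proposition holds. Otherwise let $q_A,q_B>0$ be their masses and $w_A=(a_A,b_A)$, $w_B=(a_B,b_B)$ their means. We cannot have both $a_B>a_A$ and $b_A>b_B$, since this would give $a_B>a_A\ge b_A>b_B\ge a_B$. If $a_B>a_A$, we exchange the names of the products and of the sets $A$, $B$; this leaves $\mathrm{Rev}$ and $P^*$ unchanged, as $r\mapsto1-r$ matches the garblings. So we may assume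
\begin{equation}\label{eq:norm}
a_i\ge b_i\ \ (i\in A),\qquad b_i\ge a_i\ \ (i\in B),\qquad q_A,q_B>0,\qquad a_B\le a_A .
\end{equation}
In words, if a rent arises when $A$ buys product $1$ and $B$ buys product $2$, it goes to $A$.

We measure revenue against the baseline $\bar a$ of selling product $1$ to everybody, and put $C=P^*-\bar a\ge0$. Switching a type $i\in B$ to product $2$ gains $g_i=b_i-a_i$ in welfare, and $0\le g_i\le b_i$. For $0\ne r\in[0,1]^B$, extended by $0$ on $A$, let
\[
N_r=\sum_Bq_ir_i\in(0,1),\qquad(a_r,b_r)=\frac1{N_r}\sum_Bq_ir_iw_i,\qquad\Gamma_r=\sum_Bq_ir_ig_i .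
\]
For this garbling $Q_2=N_r$, $(\alpha_2,\beta_2)=(a_r,b_r)$, and $W=\bar a+\Gamma_r$ by \eqref{eq:ident}. For $\emptyset\ne S\subseteq B$ we write $b_S$, $\Gamma_S$ and so on when $r$ is the indicator of $S$.

\subsection{What the benchmark says about a pool}

\begin{lemma}\label{lem:facts}
Let $0\ne r\in[0,1]^B$.
\begin{itemize}
\item[(a)] If $b_r\le\bar b$, then $\Gamma_r\le C+(\bar b-b_r)$.
\item[(b)] If $b_r\ge\bar b$ and $a_r\le\bar a$, then $\Gamma_r\le C$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:ident}, $\beta_1\ge\beta_2$ and $\bar a+\Gamma_r-(\bar b-b_r)=W-Q_1(\beta_1-\beta_2)=\beta_2+Q_1d_1$. If $d_1\ge d_2$, then $\alpha_1-\alpha_2\ge\beta_1-\beta_2\ge0$, so this number is $\Phi(r)\le P^*$. If $d_1<d_2$, then $d_1<0$ because $d_2=a_r-b_r\le0$, so it is less than $\beta_2\le\bar b\le P^*$.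

(b) Here $\beta_1\le\beta_2$ and $\alpha_1\ge\alpha_2$, so $\bar a+\Gamma_r=W=\Phi(r)\le P^*$.
\end{proof}

In part (a) the rent $\bar b-b_r$ is shared by $A$ and by the part of $B$ left outside the pool. The incentive constraints will only give us the rent of $A$, so we need a bound in which $A$ alone appears. It is obtained by enlarging the pool until no type with a high value for product $2$ is left outside.

\begin{lemma}[Pooling inequality]\label{lem:pool}
For every $0\ne r\in[0,1]^B$,
\[
\Gamma_r\le C+q_A\,(b_A-b_r)^+ .
\]
\end{lemma}

\begin{proof}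
Let $\beta=\min\{b_A,b_r\}$, so that $(b_A-b_r)^+=b_A-\beta$. Obtain $r'$ from $r$ by raising $r_j$ to $1$ for all $j\in B$ with $b_j\ge\beta$. Then $b_{r'}\ge\beta$, and $\Gamma_{r'}\ge\Gamma_r$ because $g_j\ge0$. Since $\sum_Bq_jr'_j(b_j-b_{r'})=0$, and $b_j<\beta\le b_{r'}$ whenever $r'_j<1$,
\[
\bar b-b_{r'}=q_A(b_A-b_{r'})+\sum_Bq_j(1-r'_j)(b_j-b_{r'})\le q_A(b_A-\beta).
\]
If $b_{r'}\le\bar b$, Lemma~\ref{lem:facts}(a) gives the claim. If $b_{r'}>\bar b$ and $a_{r'}\le\bar a$, Lemma~\ref{lem:facts}(b) gives $\Gamma_{r'}\le C$.

It remains to treat $b_{r'}>\bar b$, $a_{r'}>\bar a$, where the pool itself would collect a rent. Enlarge it further: let $r^\theta=r'+\theta(1-r')$ on $B$ for $\theta\in[0,1]$. The mean $(a_{r^\theta},b_{r^\theta})$ is continuous in $\theta$, and $\Gamma_{r^\theta}\ge\Gamma_{r'}$. At $\theta=1$ the pool is all of $B$, and $a_B\le\bar a$ by \eqref{eq:norm}. So there is a first $\theta$ at which $a_{r^\theta}=\bar a$ or $b_{r^\theta}=\bar b$. If $b_{r^\theta}=\bar b$, part (a) of Lemma~\ref{lem:facts} gives $\Gamma_{r^\theta}\le C$. Otherwise $b_{r^\theta}>\bar b$ and $a_{r^\theta}=\bar a$,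 and part (b) gives the same.
\end{proof}

This last step is the only place where $a_B\le a_A$ is needed.

\section{Layers, and a one-dimensional case}\label{sec:layers}

Let $x_{i0}=1-x_{i1}-x_{i2}\ge0$ be the probability that type $i$ receives nothing. For $i\in B$ the welfare above the baseline is
\begin{equation}\label{eq:e}
e_i=x_i\cdot w_i-a_i=x_{i2}g_i-x_{i0}a_i\le x_{i2}g_i\le g_i .
\end{equation}
Let $u_A=\frac1{q_A}\sum_Aq_iu_i\ge0$. Since $p_i=x_i\cdot w_i-u_i$, and $x_i\cdot w_i\le a_i$ on $A$, and $u_i\ge0$ on $B$,
\[
\mathrm{Rev}-\bar a=\sum_Iq_i(x_i\cdot w_i-a_i)-\sum_Iq_iu_i\le\sum_Bq_ie_i-q_Au_A .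
\]
Proposition~\ref{prop:main} therefore follows from
\begin{equation}\label{eq:goal}
\sum_Bq_ie_i-q_Au_A\le C .
\end{equation}
From now on $A$ acts as a single type: averaging \eqref{eq:IC} over $i\in A$, and using that $U_j$ is affine and nondecreasing in each coordinate,
\begin{equation}\label{eq:uA}
u_A\ge U_j(a_A,b_A)\ge U_j(a,b_A)\qquad\text{for all }j\in B\text{ and all }a\le b_A .
\end{equation}

If $B$ is a single type with data $q,a,b,g,u,x,e$, then $u_A\ge u+x_1(a_A-a)+x_2(b_A-b)$ gives $u_A\ge x_2(b_A-b)^+$, and $x_2$ times the pooling inequality yields $qe\le x_2qg\le C+q_Au_A$. A lottery thus behaves like a fraction $x_2$ of a pricing mechanism. For several types the natural extension is to cut the allocation into layers. Number $B=\{1,\dots,n\}$ so that $\xi_k=x_{k2}$ is nonincreasing, let $\xi_{n+1}=0$ and $S_k=\{1,\dots,k\}$. Summation by parts, \eqref{eq:e} and Lemma~\ref{lem:pool} give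
\begin{equation}\label{eq:layer}
\sum_Bq_ie_i\le\sum_{k=1}^n(\xi_k-\xi_{k+1})\Gamma_{S_k}\le C+q_A\sum_{k=1}^n(\xi_k-\xi_{k+1})(b_A-b_{S_k})^+ .
\end{equation}
So \eqref{eq:goal} would follow from the \emph{rent inequality}
\begin{equation}\label{eq:rent}
u_A\ge\sum_{k=1}^n(\xi_k-\xi_{k+1})(b_A-b_{S_k})^+ .
\end{equation}

\emph{The case $x_{j1}=0$ for all $j\in B$.} Now $U_j$ depends on the second coordinate only. Adding $u_i\ge U_j(w_i)$ and $u_j\ge U_i(w_j)$ gives $(\xi_i-\xi_j)(b_i-b_j)\ge0$, so we may number $B$ with $b_k$ nonincreasing as well. Put $t_k=b_A-b_k$; then $(b_A-b_{S_k})^+\le t_k^+$. If no $t_k$ is positive, \eqref{eq:rent} is trivial. Otherwise let $m$ be the first index with $t_m>0$ and let $A$ imitate $m$, then $m$ imitate $m+1$, and so on: $u_A\ge u_m+\xi_mt_m$ and $u_j\ge u_{j+1}+\xi_{j+1}(t_{j+1}-t_j)$. For $k\ge m$ this chain gives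
\begin{equation}\label{eq:chain}
u_A-u_k-\xi_kt_k\ \ge\ \xi_mt_m+\sum_{j=m}^{k-1}\xi_{j+1}(t_{j+1}-t_j)-\xi_kt_k=\sum_{j=m}^{k-1}(\xi_j-\xi_{j+1})t_j ,
\end{equation}
and $k=n$, $u_n\ge0$ yield \eqref{eq:rent}.

When the options of $B$ involve product $1$, the order of the $\xi_k$ need not be the order of the $b_k$, and each link of the chain acquires a term $x_{j+1,1}(a_j-a_{j+1})$ of either sign. The rent inequality can then fail.

\begin{example}\label{ex:fail}
Let $w_A=(6,6)$, $w_1=(0,3)$, $w_2=(1,2)$, with options $(1,0)$ at price $3$, $(0,1)$ at price $3$, and $(\tfrac14,\tfrac14)$ at price $\tfrac34$. The three options give utilities $3,3,\tfrac94$ to $A$, utilities $-3,0,0$ to type $1$, and $-2,-1,0$ to type $2$, so \eqref{eq:IC} holds with $u_A=3$. With $\theta=q_2/(q_1+q_2)$ we have $b_{S_1}=3$ and $b_{S_2}=3-\theta$, and the right side of \eqref{eq:rent} is $\tfrac34\cdot3+\tfrac14(3+\theta)>3$.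
\end{example}

Two quantities were discarded in \eqref{eq:layer}: the welfare $x_{i0}a_i$ lost by not selling, which is $\tfrac12$ for type $2$ in the example, and the slack in the pooling inequalities. The general proof keeps track of both.

\section{The sweep}\label{sec:sweep}

We prove \eqref{eq:goal} by running through the layers from the top. A \emph{level} $\ell$ decreases from $1$ to $0$, and the types of $B$ are \emph{processed} one at a time. Let $S$ be the set of processed types, $N=\sum_Sq_i$ and $\Gamma=\sum_Sq_ig_i$. In the one-dimensional case the end of the chain was the last processed type. In general we replace it by a \emph{virtual type} $\hat w=(\hat a,\hat b)$ with a virtual utility $\hat u$, built by averaging as types are processed. Averages are the right objects because the pooling inequality concerns the mean $b_S$, and because \eqref{eq:IC} survives averaging. Put $\tau=b_A-\hat b$ and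
\begin{equation}\label{eq:Psi}
\Psi=\Bigl(\sum_Sq_ie_i-\ell\,\Gamma\Bigr)-q_A\bigl(u_A-\hat u-\ell\tau\bigr).
\end{equation}
The first bracket is the gain from the layers above level $\ell$. The second is the left side of \eqref{eq:chain} with the virtual type in place of $k$: the part of the rent of $A$ that has been charged to those layers. We shall maintain
\begin{itemize}
\item[(I0)] $\Psi\le C(1-\ell)$.
\end{itemize}
At the end $S=B$, $\ell=0$ and $\hat u\ge0$, so (I0) gives $\sum_Bq_ie_i-q_Au_A\le\Psi\le C$, which is \eqref{eq:goal}.

\subsection{Order of processing}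

Let $H=\{i\in B:b_i>b_A\}$. The sweep starts with $S=H$ and $\ell=1$. The types of $B\setminus H$ follow in nonincreasing order of $x_{i2}$; before $k$ is processed the level is lowered to $x_{k2}$, and after the last type it is lowered to $0$. Thus at all times
\begin{equation}\label{eq:unproc}
b_j\le b_A\quad\text{and}\quad x_{j2}\le\ell\qquad\text{for every unprocessed }j .
\end{equation}
Once during the sweep a type may be split into two copies with the same $(w,x,p)$ and positive masses adding up to the original mass. This changes neither \eqref{eq:IC} nor \eqref{eq:goal}, and Lemma~\ref{lem:pool} still applies to $S$, because a set that contains one copy corresponds to a vector $r\in[0,1]^B$ with one fractional entry.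

Lowering $\ell$ by $h$ changes $\Psi$ by $h(\Gamma-q_A\tau)$, so it preserves (I0) as long as
\begin{equation}\label{eq:level}
\Gamma-q_A\tau\le C .
\end{equation}

\subsection{First phase: no rent is due}

Let $D=\sum_Sq_i(b_i-b_A)$. The first phase lasts while $D>0$ and unprocessed types remain; it is empty if $H=\emptyset$. As long as $b_S\ge b_A$ the pooling inequality needs no rent, so we keep $\hat b=b_A$ and $\hat u=u_A$ ($\hat a$ is not needed yet). Then $\tau=0$ and $\Psi=\sum_Sq_i(e_i-\ell g_i)$. At the start $\Psi\le0$ by \eqref{eq:e}. Condition \eqref{eq:level} reads $\Gamma\le C$ and holds by Lemma~\ref{lem:pool}. Processing $k$ at level $\ell=x_{k2}$ changes $\Psi$ by $q_k(e_k-x_{k2}g_k)=-q_kx_{k0}a_k\le0$. If processing $k$ would make $D$ negative, we split $k$ and process only a copy of mass $D/(b_A-b_k)<q_k$, which makes $D=0$. If $B$ is exhausted with $D>0$, we lower $\ell$ to $0$ and the proof is complete. Otherwise the phase ends with $D=0$.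

\subsection{Second phase: the invariants}

Keep $\hat b=b_A$, $\hat u=u_A$, and set $\hat a=a_S$ if $N>0$ and $\hat a=0$ if $N=0$. From now on we maintain, in addition to (I0):
\begin{itemize}
\item[(I1)] $\hat b\le b_A$ and $\sum_Sq_ib_i\ge N\hat b$;
\item[(I2)] $\Gamma\le N(\hat b-\hat a)$;
\item[(I3)] $0\le\hat a\le\hat b$;
\item[(I4)] $\hat u\ge0$, and $\hat u\ge U_j(\hat w)$ for every unprocessed $j$.
\end{itemize}
So $\hat w$ looks like a type of $B$ (I3) that satisfies the incentive constraints still to be used (I4), underestimates the mean value of $S$ for product $2$ (I1), and overestimates its mean gain (I2). At the start, if $N>0$ then $D=0$ means $\hat w=(a_S,b_S)$, and (I1)--(I3) hold; if $N=0$ they are trivial. (I4) is \eqref{eq:uA} with $a=\hat a\le b_A$. The first phase was needed to reach this point: while $b_S>b_A$, the mean gain $\Gamma/N$ may exceed $b_A$, and then (I1)--(I3) are incompatible.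

Condition \eqref{eq:level} follows from (I1): if $N>0$ then $(b_A-b_S)^+\le\tau$ and Lemma~\ref{lem:pool} applies; if $N=0$ then $\Gamma=0$ and $\tau\ge0$, $C\ge0$. Lowering the level does not affect (I1)--(I4).

\subsection{Second phase: processing a type}

Let $k$ be the next type and $\ell=x_{k2}$. Drop the index $k$ from $q,w,a,b,g,e,u,x_0,x_1,x_2$, and let $\theta=q/(N+q)$. We shall choose a point $z=(z_1,z_2)$ and a number $u_z$ that stand in for $(w,u)$ and satisfy
\begin{equation}\label{eq:z}
0\le z_1\le z_2\le b,\qquad z_2-z_1\ge g,\qquad u_z\ge0,\qquad u_z\ge U_j(z)\ \text{ for unprocessed }j,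
\end{equation}
and update $\hat w'=(1-\theta)\hat w+\theta z$, $\hat u'=(1-\theta)\hat u+\theta u_z$. Any such choice preserves (I1)--(I4). Indeed $\hat b'\le b_A$ since $z_2\le b\le b_A$ by \eqref{eq:unproc}; next,
\[
\sum_Sq_ib_i+qb\ge N\hat b+qz_2=(N+q)\hat b',\qquad\Gamma+qg\le N(\hat b-\hat a)+q(z_2-z_1)=(N+q)(\hat b'-\hat a');
\]
(I3) describes a convex set; and (I4) passes to the average because $U_j$ is affine. Since $e-\ell g=-x_0a$ and $\tau'-\tau=\theta(\hat b-z_2)$, the potential changes by
\begin{equation}\label{eq:Delta}
\Delta\Psi=-qx_0a+\theta q_AE,\qquad E=u_z-\hat u+\ell(\hat b-z_2).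
\end{equation}
With the current slack $\eta=C(1-\ell)-\Psi\ge0$, we must choose $(z,u_z)$ so that $\Delta\Psi\le\eta$. Figure~\ref{fig:z} shows the choice of $z$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[->] (0,0)--(4.6,0) node[right]{$a$};
\draw[->] (0,0)--(0,4.5) node[above]{$b$};
\draw (0,0)--(4.2,4.2) node[right]{$a=b$};
\draw[dashed] (0,4) node[left]{$b_A$}--(4,4);
\draw[dotted,thick] (0,2.2) node[left]{$\hat b$}--(2.2,2.2);
\fill (1.4,2.2) circle (1.8pt) node[below]{$\hat w$};
\foreach \p in {(2.9,3.3),(1.3,3.1),(0.5,3.6),(0.7,1.3)} \draw[fill=white] \p circle (1.8pt);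
\draw[->] (2.84,3.256)--(1.47,2.25);
\draw[->] (1.25,3.05)--(0.4,2.2);
\draw[->] (0.45,3.55)--(0,3.1);
\node[above] at (0.7,1.35) {$z=w$};
\end{tikzpicture}
\caption{The stand-in $z$ for four possible positions (open circles) of the next type $w=(a,b)$, given the virtual type $\hat w=(\hat a,\hat b)$. Above the line $b=\hat b$ the arrow ends at $z$: it is $\hat w$ itself if $b-a\le\hat b-\hat a$, and otherwise $w$ slides down parallel to the diagonal until it meets the line $b=\hat b$ or the axis $a=0$. Below the line, $z=w$.}\label{fig:z}
\end{figure}

\emph{Case 1: $b\ge\hat b$.} The new type does not pull the mean of $b$ below $\hat b$, so no further rent is needed; only the gap required by (I2) has to be supplied. Lowering the first coordinate of $\hat w$ widens the gap at no cost in (I4). If the first coordinate reaches $0$, we raise the second one, which costs at most $\ell$ per unit in utility and saves exactly $\ell$ per unit in the term $\ell\tau$. Formally,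
\[
z_2=\max\{\hat b,g\},\qquad z_1=\min\{\hat a,z_2-g\},\qquad u_z=\hat u+\ell(z_2-\hat b).
\]
Then $0\le z_1\le\hat a\le\hat b\le z_2$, and $z_2\le b$ because $\hat b\le b$ and $g\le b$. Also $z_2-z_1\ge g$ and $u_z\ge\hat u\ge0$. For unprocessed $j$, (I4) and \eqref{eq:unproc} give
\[
U_j(z)=U_j(\hat w)-x_{j1}(\hat a-z_1)+x_{j2}(z_2-\hat b)\le\hat u+\ell(z_2-\hat b)=u_z .
\]
So \eqref{eq:z} holds, $E=0$, and $\Delta\Psi=-qx_0a\le0$.

\emph{Case 2: $b<\hat b$.} Take $z=w$ and $u_z=u$; then \eqref{eq:z} holds by \eqref{eq:norm} and \eqref{eq:IC}, and $E=u-\hat u+x_2(\hat b-b)$. There are two ways to bound $E$.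

The first extends the chain: the virtual type imitates $k$. By (I4) for $j=k$, $\hat u\ge U_k(\hat w)=u+x_1(\hat a-a)+x_2(\hat b-b)$, that is,
\begin{equation}\label{eq:first}
E\le x_1(a-\hat a).
\end{equation}
If $a\le\hat a$ this gives $\Delta\Psi\le0$. So assume $\hat a<a$; then $\hat a<a\le b<\hat b$. This is the bad link of Example~\ref{ex:fail}.

The second way bypasses the chain: $A$ imitates $k$ directly, and gains from product $1$ in doing so. By \eqref{eq:uA}, $u_A\ge U_k(b_A,b_A)=u+x_1(b_A-a)+x_2(b_A-b)$. To compare $u_A$ with $\hat u$ we solve \eqref{eq:Psi} for $u_A-\hat u$ and use $\sum_Sq_ie_i\le\Gamma$: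
\[
q_A(u_A-\hat u)\le(1-\ell)\Gamma+\ell q_A\tau-\Psi .
\]
Write $E=(u-u_A)+(u_A-\hat u)+x_2(\hat b-b)$ and insert both estimates. The terms with the factor $\ell=x_2$ add up to $q_Ax_2\bigl[-(b_A-b)+\tau+(\hat b-b)\bigr]=0$. With $1-\ell=x_0+x_1$ and $b_A-a=\tau+(\hat b-a)$ we are left with
\[
q_AE\le x_0\Gamma+x_1(\Gamma-q_A\tau)-\Psi-q_Ax_1(\hat b-a).
\]
By \eqref{eq:level}, $C\ge0$ and $x_1\le1-\ell$, we have $x_1(\Gamma-q_A\tau)\le C(1-\ell)$, hence
\begin{equation}\label{eq:second}
q_AE\le x_0\Gamma+\eta-q_Ax_1(\hat b-a).
\end{equation}

The terms with $x_1$ have opposite signs in \eqref{eq:first} and \eqref{eq:second}, so a convex combination removes them. Let $\lambda=(\hat b-a)/(\hat b-\hat a)\in(0,1)$, so that $1-\lambda=(a-\hat a)/(\hat b-\hat a)$ and $\lambda(a-\hat a)=(1-\lambda)(\hat b-a)$. Adding $\lambda q_A$ times \eqref{eq:first} and $1-\lambda$ times \eqref{eq:second} gives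
\[
q_AE\le(1-\lambda)(x_0\Gamma+\eta).
\]
Here (I2) and (I3) enter: $(1-\lambda)\Gamma\le N(a-\hat a)\le Na$. Therefore $q_AE\le Nx_0a+\eta$, and since $\theta N\le q$, \eqref{eq:Delta} gives
\[
\Delta\Psi\le-qx_0a+\theta Nx_0a+\theta\eta\le\eta .
\]
The deficit of the bad link is paid by the welfare that type $k$ loses when it receives nothing and by the slack accumulated so far.

Thus (I0)--(I4) hold throughout the second phase, \eqref{eq:goal} follows, and Proposition~\ref{prop:main} is proved. \qed

\begin{remark}[Use of the hypotheses]
That there are two products is used in the normalization \eqref{eq:norm}, which leaves one group $B$ to control, ordered by one number $x_{i2}$, and in the identity $1-\ell=x_0+x_1$, where one product remains besides product $2$. Unit demand gives $x_0\ge0$ and $x_1\le1-\ell$. Nonnegativity of values gives $x_0a\ge0$ and $g\le b$, and the formula in Theorem~\ref{thm:main}(iii) fails without it: if $v_1=v_2=\pm1$ with equal probabilities, then $\bar a=\bar b=0$ and $\Phi\le W=0$ for every binary signal, while disclosing the sign and charging $1$ earns $\tfrac12$.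
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{Parts (ii) and (i), and the formula in (iii)}

Let $\sigma$ and $M$ have revenue $R$; we may assume $R>-\infty$. Given $\varepsilon>0$, Lemma~\ref{lem:finite} and Proposition~\ref{prop:main} provide a finite garbling of $\sigma$ with $P^*\ge R-2\varepsilon$. By Section~\ref{sec:binary}, each of the numbers $\bar a$, $\bar b$, $\Phi(r)$ is at most the revenue of a pricing mechanism combined with a garbling of this finite signal that has at most two signals, and such a garbling is a garbling of $\sigma$. Letting $\varepsilon\to0$ proves (ii). Taking the supremum over $\sigma$ and $M$ gives $\mathrm{OPT}_{\mathrm{pr}}\ge\mathrm{OPT}$, and (i) follows.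

Let $V=\max\{\bar a,\bar b,\sup_y\Phi(y)\}$. For a binary garbling $r$ of the finite signal, the conditional probability $y(v)$ of signal $1$ given $v$ is a measurable function with $\Phi(y)=\Phi(r)$. Hence $P^*\le V$, and so $\mathrm{OPT}\le V$. Lemma~\ref{lem:binary} gives $\mathrm{OPT}\ge V$.

\subsection{Attainment}

The set $Y=\{y\in L^\infty(F):0\le y\le1\}$ is a weak-$*$ closed subset of the unit ball of $L^\infty(F)=L^1(F)^*$. It is weak-$*$ compact by the Banach--Alaoglu theorem, and metrizable because $L^1(F)$ is separable. As $1,v_1,v_2\in L^1(F)$, the numbers $Q=\mathbb{E}[y]$ and $X_i=\mathbb{E}[yv_i]$ are weak-$*$ continuous on $Y$. Substituting $\alpha_1=X_1/Q$, $\beta_1=X_2/Q$, $\alpha_2=(\bar a-X_1)/(1-Q)$, $\beta_2=(\bar b-X_2)/(1-Q)$ in \eqref{eq:Phi} gives $\Phi=\min\{\varphi_0,\varphi_1,\varphi_2\}$ with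
\begin{equation}\label{eq:phis}
\begin{gathered}
\varphi_0=X_1+\bar b-X_2,\qquad\varphi_1=\varphi_0-X_2+\tfrac{Q}{1-Q}(\bar b-X_2),\\
\varphi_2=\varphi_0-(\bar a-X_1)+\tfrac{1-Q}{Q}X_1 ,
\end{gathered}
\end{equation}
which is continuous in $(Q,X_1,X_2)$ for $0<Q<1$. Take a maximizing sequence $y_n$ for $\Phi$ that converges to some $y\in Y$. If $0<\mathbb{E}[y]<1$, then $y$ maximizes $\Phi$. If $\mathbb{E}[y]=0$, then $y=0$ almost surely and $\Phi(y_n)\le\varphi_0(y_n)\to\bar b$, so $\sup\Phi\le\bar b$. If $\mathbb{E}[y]=1$, then $\varphi_0(y_n)\to\bar a$, so $\sup\Phi\le\bar a$. In every case $V$ equals $\bar a$, $\bar b$, or $\Phi(y)$ for some $y$, and Section~\ref{sec:binary} turns it into a pricing mechanism with at most two signals. This proves (iii). In the mechanisms so constructed the prices are nonnegative and a product is always among the buyer's best options, so every buyer can be taken to purchase.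

\subsection{Half-plane rules}

The hypothesis of (iv) excludes the last two cases above, so $\Phi$ has a maximizer; beyond that we use only that $y^*$ is one. Fix $Q=\mathbb{E}[y^*]\in(0,1)$ and let $K\subseteq\mathbb{R}^2$ be the convex set of pairs $X=(X_1,X_2)$ that arise from $y\in Y$ with $\mathbb{E}[y]=Q$. For fixed $Q$ the functions \eqref{eq:phis} are affine in $X$, with gradients
\[
(1,-1),\qquad\bigl(1,-1-\tfrac1{1-Q}\bigr),\qquad\bigl(1+\tfrac1Q,-1\bigr),
\]
and their minimum over the three indices is maximized on $K$ at the point $X^*$ of $y^*$, with value $\mu=\Phi(y^*)$. We replace the minimum by one affine function. The convex set $\{\zeta\in\mathbb{R}^3:\zeta_k\le\varphi_k(X)\text{ for all }k,\text{ for some }X\in K\}$ is disjoint from the open orthant $\{\zeta:\zeta_k>\mu\text{ for all }k\}$. Separate them by a hyperplane with normal $\pi\neq0$ pointing toward the orthant. Since $\pi\cdot\zeta$ is bounded below on the orthant, $\pi\ge0$, and we normalize $\sum_k\pi_k=1$; the infimum over the orthant is then $\mu$. Hence $\sum_k\pi_k\varphi_k(X)\le\mu\le\sum_k\pi_k\varphi_k(X^*)$ for all $X\in K$.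 The gradient of $\sum_k\pi_k\varphi_k$ is a convex combination of the three gradients, so it has the form $(c_1,-c_2)$ with $c_1,c_2\ge1$. Thus $y^*$ maximizes $\mathbb{E}[yh]$, where $h=c_1v_1-c_2v_2$, over all $y\in Y$ with $\mathbb{E}[y]=Q$.

The Neyman--Pearson argument concludes. Choose $c_0$ with $F(h>c_0)\le Q\le F(h\ge c_0)$, and let $y^\circ$ equal $1$ on $\{h>c_0\}$, $0$ on $\{h<c_0\}$, and a constant in $[0,1]$ on $\{h=c_0\}$ chosen so that $\mathbb{E}[y^\circ]=Q$. Then
\[
0\ge\mathbb{E}[(y^\circ-y^*)h]=\mathbb{E}[(y^\circ-y^*)(h-c_0)],
\]
and the last integrand is nonnegative. It therefore vanishes almost surely, which means $y^*=y^\circ$ almost surely on $\{h\ne c_0\}$. This proves (iv) and completes the proof of Theorem~\ref{thm:main}. \qed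

\begin{thebibliography}{9}
\bibitem{CLW} Yang Cai, Yingkai Li, Jinzhao Wu, \emph{Multi-Dimensional Screening with Endogenous Information Disclosure}, arXiv:2502.17809 (2025).
\end{thebibliography}
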